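\title{Density of repelling periodic points for uniformly quasiregular maps of polynomial type}

\begin{abstract}
Let $f:\mathbb{R}^m\to\mathbb{R}^m$, $m\ge2$, be a non-constant, non-injective uniformly quasiregular map of polynomial type, of degree $d$. We prove that the Julia set $J(f)$ is the closure of the set of repelling periodic points. More precisely, every open set that meets $J(f)$ contains at least $c\,d^{\,n}$ repelling fixed points of $f^n$ for all $n$ in a set with bounded gaps, and the topological entropy of $f$ on $J(f)$ is at least $\log d$. The tool is a balanced invariant measure that gives mass at most $Cd^{-n}$ to each ball whose double stays in a fixed bounded region for $n$ steps.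
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $m\ge2$ and $K\ge1$. A map $h$ from a domain of $\mathbb{R}^m$ to $\mathbb{R}^m$ is \emph{$K$-quasiregular} if it is continuous, lies in $W^{1,m}_{\rm loc}$, and satisfies
\[
|Dh|^m\le K J_h,\qquad J_h\le K\,\ell(Dh)^m\qquad\text{almost everywhere},
\]
where $J_h=\det Dh$, $|A|$ is the operator norm and $\ell(A)=\min_{|\xi|=1}|A\xi|$. The constant $K$ bounds the eccentricity of the ellipsoids into which $Dh$ sends spheres. Holomorphic functions are $1$-quasiregular, since $|Dh|^2=\ell(Dh)^2=J_h=|h'|^2$.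

Iteration usually destroys the bound. The map $(r,\theta,z)\mapsto(r,2\theta,z)$, in cylindrical coordinates of $\mathbb{R}^3$, has $|Dh|=J_h=2$ and $\ell(Dh)=1$, but its $n$th iterate has $J=2^n$ and $\ell=1$. A map $f:\mathbb{R}^m\to\mathbb{R}^m$ is \emph{uniformly quasiregular} if there is one $K$ such that all iterates $f^n$ are $K$-quasiregular. It is of \emph{polynomial type} if $f(x)\to\infty$ as $|x|\to\infty$; then $f$ extends to a quasiregular map of $S^m=\mathbb{R}^m\cup\{\infty\}$ that fixes $\infty$. If $f$ is also non-constant, it has a finite degree $d$: every point has $d$ preimages, counted with local index (Lemma~\ref{lem:components}). The map is injective exactly when $d=1$. Complex polynomials of degree $d\ge2$ are the basic examples.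

The \emph{Fatou set} $F(f)$ is the set of points of $\mathbb{R}^m$ that have a neighborhood on which the family $\{f^n\}$ is normal, that is, on which every sequence of iterates has a subsequence that converges locally uniformly as maps into $S^m$. The \emph{Julia set} is $J(f)=\mathbb{R}^m\setminus F(f)$, and the \emph{escaping set} is $I(f)=\{x: f^n(x)\to\infty\}$.

A quasiregular map need not be differentiable at a given point (consider $x\mapsto x|x|^{-1/2}$ at the origin), so repulsion is defined topologically. A point $p\in J(f)$ is a \emph{repelling periodic point} if there are $k\ge1$ and a bounded connected open neighborhood $U$ of $p$ such that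
\[
f^k(p)=p,\qquad f^k \text{ is injective on } U,\qquad \overline U\subset f^k(U).
\]
In other words, some branch of the inverse of $f^k$ fixes $p$ and maps the domain $f^k(U)$ into a compact subset of itself.

For $f(z)=z^d$ the Julia set is the unit circle, and $f^n$ has $d^{\,n}-1$ fixed points on it, the solutions of $p^{\,d^n-1}=1$. Each is repelling: $f^n(pe^{\zeta})=pe^{d^n\zeta}$, so $U=\{pe^\zeta:|\zeta|<\varepsilon\}$ works when $d^{\,n}\varepsilon<\pi$. These points are dense in the circle. For a general map $f$ as above it is known that $I(f)$ is a connected neighborhood of infinity and that $J(f)$ is contained in the closure of the set of all periodic points. The second fact says nothing about repulsion, and a periodic point in the Julia set need not repel. For $f(z)=z+z^2$ the fixed point $0$ lies in $J(f)$, because the points of the positive axis escape. It is not repelling: an inverse branch $h$ of $f^k$ as above would have $|h'(0)|<1$ by the Schwarz--Pick lemma, whereas $(f^k)'(0)=1$. This leads to the question posed in \cite{Fletcher}: \emph{is $J(f)$ always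 the closure of the set of repelling periodic points?} The answer is yes.

\begin{theorem}\label{thm:A}
Let $m\ge2$ and let $f:\mathbb{R}^m\to\mathbb{R}^m$ be a non-constant, non-injective uniformly quasiregular map of polynomial type. Then $J(f)$ equals the closure of the set of repelling periodic points of $f$.
\end{theorem}

A set $\{n_1<n_2<\cdots\}$ of positive integers has \emph{bounded gaps} if it is infinite and $\sup_i(n_{i+1}-n_i)<\infty$.

\begin{theorem}\label{thm:B}
Let $f$ be as in Theorem~\ref{thm:A} and let $d\ge2$ be its degree.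
\begin{itemize}
\item[(1)] For every open set $V$ with $V\cap J(f)\ne\emptyset$ there are $c>0$ and a set of positive integers $n$ with bounded gaps such that, for each such $n$, at least $c\,d^{\,n}$ points of $V$ are fixed by $f^n$ and are repelling periodic points of $f$, with $f^n$ itself serving as the map in the definition.
\item[(2)] $h_{\rm top}(f|_{J(f)})\ge\log d$.
\end{itemize}
\end{theorem}

The count $d^{\,n}-1$ for $z^d$ shows that the rate $d^{\,n}$ in part (1) cannot be raised. The proofs use neither of the two known facts quoted above.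

Uniform quasiregularity enters wherever a constant must not depend on $n$: in Harnack's inequality for $\log|f^n|$, in the equicontinuity of rescaled iterates and of inverse branches, and in the analogue of Montel's theorem. Polynomial type gives the finite degree. Together with $d\ge2$ it makes $\infty$ attracting; the map $x\mapsto x/2$, of degree one, has no escaping point. The inequality $d\ge2$ is used again in Lemmas~\ref{lem:growth} and~\ref{lem:decay}.

\section{The argument for the power map}\label{sec:model}

To find a repelling point near $x_0\in J(f)$ one wants a ball $W$ centered at $x_0$ and a branch of $f^{-n}$ that maps $W$ into a compact subset of $W$. We carry this out for $f(z)=z^d$, with the objects that the general proof uses. Fix $R$ with $R^{d-1}\ge2$, so that $|f(z)|\ge2|z|$ for $|z|\ge R$, and let $B_R$ be the disk $|z|<R$.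

\emph{Growth.} The supremum of $\log^+(|f^j|/R)$ on $B_R$ is $(d^{\,j}-1)\log R\le Cd^{\,j}$.

\emph{Measure.} Let $\mu_0$ be the probability measure with density $(2\pi)^{-1}|y|^{-2}$ on the ring $R<|y|<eR$. Pull it back by $f^k$ and divide by $d^{\,k}$. Since $J_{f^k}/|f^k|^2=d^{\,2k}|z|^{-2}$, the result $\mu_k$ has density $(2\pi)^{-1}d^{\,k}|z|^{-2}$ on the thin ring $R^{d^{-k}}<|z|<(eR)^{d^{-k}}$. These measures are rotation invariant, so they converge to normalized arc length $\mu$ on the circle.

\emph{Scales.} For $|x|=1$, the largest disk around $x$ that $f^n$ maps into $B_R$ has radius $\rho_n=R^{d^{-n}}-1$. The function $s\mapsto e^s-1$ is convex and vanishes at $0$, so $\rho_{n+L}\le d^{-L}\rho_n$. In particular $\rho_n\le(R-1)d^{-n}$, and this disk has $\mu$-mass at most $Cd^{-n}$. Rescale it to unit size. Since $d^{\,n}\rho_n\to\log R$, the maps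
\[
y\mapsto f^n(x+\rho_ny)=x^{d^n}(1+\bar x\rho_n y)^{d^n}
\]
have the limits $y\mapsto\alpha\exp(\bar x y\log R)$ with $|\alpha|=1$. These are non-constant, so $f^n$ maps a region of size $\rho_n$ around $x$ onto a disk of fixed size with bounded degree.

\emph{Inverse branches.} Let $x_0,x_{-1},x_{-2},\dots$ be a backward orbit on the circle, $f(x_{-n-1})=x_{-n}$. On $B(x_0,1)$ there is a branch $h_n$ of $z^{1/d^n}$ with $h_n(x_0)=x_{-n}$. On $W=B(x_0,\frac12)$ we have $|h_n'(z)|=d^{-n}|z|^{d^{-n}-1}\le2d^{-n}$, so $h_n(W)$ has diameter at most $2d^{-n}$.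

\emph{Returns.} If $x_{-n}\in B(x_0,\frac14)$ and $2d^{-n}<\frac14$, then $h_n$ is a contraction of $W$ into a compact subset of $W$, and its fixed point is a repelling fixed point of $f^n$. The $d^{\,n}$ possible values of $x_{-n}$ are equally spaced on the circle, so a fixed proportion of them return. Smaller disks $W$ only change the proportion.

Two features of this example are special. First, the radii $\rho_n$ shrink geometrically at every point and every step; Remark~\ref{rem:parabolic} shows a polynomial and a point where this fails. Second, the branch point $0$ is far from the Julia set. For $f(z)=z^2-2$ the identity $f(\zeta+\zeta^{-1})=\zeta^2+\zeta^{-2}$ shows that $[-2,2]$ is invariant and that all other points escape, so $J(f)=[-2,2]$ contains the critical point $0$. Along a backward orbit that begins $2,-2,0,\dots$ no inverse branch exists on any disk around $x_0=2$ for $n\ge2$. For $x_0\in(-2,2)$ all branches exist on a disk that avoids the critical values $\pm2$ of the iterates. In higher dimension the set where $f$ fails to be locally injective need not even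 be finite: for the winding map of Section~\ref{sec:intro} it is a line.

So in general one can hope for inverse branches only along typical backward orbits, and a measure is needed to say what typical means. Sections~\ref{sec:growth} to~\ref{sec:returns} follow the five steps above. The growth bound gives the mass bound $Cd^{-n}$. The mass bound forces $\rho_n(x)$ to decay exponentially for $\mu$-almost every $x$, hence to drop by a definite factor at a positive proportion of steps. At those steps the degree is bounded, and this implies that $\mu$ does not charge the branch set. Univalent branches then exist on an invariant set of backward orbits of positive measure, and recurrence supplies the returns. Section~\ref{sec:entropy} treats the entropy.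

\section{Background}\label{sec:background}

We write $B_r=B(0,r)$ and $S_r=\partial B_r$, and $\omega$ is the area of $S_1$, so that
\begin{equation}\label{eq:ring}
\int_{\{r<|y|<re^{s}\}}|y|^{-m}\,dy=\omega s .
\end{equation}

\subsection*{Degree}
If $G$ is a bounded open set, $h:\overline G\to\mathbb{R}^m$ is continuous and $y\notin h(\partial G)$, then the topological degree $\deg(h,G,y)$ is an integer. It does not change under a homotopy $(h_t,y_t)$ with $y_t\notin h_t(\partial G)$ for all $t$, and if it is not zero then $y\in h(G)$.

\subsection*{Quasiregular maps}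
We use the following standard facts; general references are \cite{Rickman,Reshetnyak,HKM}. The \emph{branch set} $\operatorname{Br}(h)$ is the closed set of points near which $h$ is not injective.

\begin{itemize}
\item[(Q1)] A non-constant quasiregular map $h$ is open, discrete (fibers have no accumulation point in the domain) and sense-preserving. The \emph{local index} $i(x,h)=\deg(h,B(x,s),h(x))$, for $s$ small, is a positive integer, and it equals $1$ exactly when $x\notin\operatorname{Br}(h)$. Moreover $i(x,g\circ h)=i(x,h)\,i(h(x),g)$, and $\deg(h,G,y)$ is the sum of $i(x,h)$ over $x\in G\cap h^{-1}(y)$.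
\item[(Q2)] For such $h$, the sets $\operatorname{Br}(h)$ and $h(\operatorname{Br}(h))$ have Lebesgue measure zero, and $\int\phi\,J_h\,dx=\int\sum_{h(x)=y}\phi(x)\,dy$ for Borel $\phi\ge0$.
\item[(Q3)] A uniformly bounded family of $K$-quasiregular maps of a domain is locally equicontinuous, and a locally uniform limit of $K$-quasiregular maps is $K$-quasiregular, possibly constant. The inverse of an injective $K$-quasiregular map is $K'$-quasiregular with $K'=K'(m,K)$.
\item[(Q4)] If $h:\Omega\to\mathbb{R}^m\setminus\{0\}$ is non-constant and $K$-quasiregular, then $u=\log|h|\in W^{1,m}_{\rm loc}(\Omega)$ is a weak solution of $\operatorname{div}\mathcal A_h(x,\nabla u)=0$. Here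
\[
\mathcal A_h(x,\xi)\cdot\xi\ge a|\xi|^m,\qquad |\mathcal A_h(x,\xi)|\le b|\xi|^{m-1},\qquad \mathcal A_h(x,\lambda\xi)=\lambda|\lambda|^{m-2}\mathcal A_h(x,\xi),
\]
the map $\xi\mapsto\mathcal A_h(x,\xi)$ is monotone, and $a,b>0$ depend only on $m$ and $K$ \cite[Ch.~14]{HKM}. Being a weak solution means that $\int\mathcal A_h(x,\nabla u)\cdot\nabla\phi\,dx=0$ for every $\phi\in W^{1,m}(\Omega)$ with compact support in $\Omega$. If $v$ is a solution, so is $\lambda v+c$ for constants $\lambda,c$. Two estimates hold \cite[Ch.~3, 6]{HKM}. \emph{Harnack's inequality}: if $Q$ is a compact subset of a domain $\Omega'$, then $\sup_Qv\le A\inf_Qv$ for every positive solution $v$ in $\Omega'$, with $A=A(m,K,Q,\Omega')$. The \emph{local bound}: for a solution $v$ in $B(z,2r)$,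
\[
\sup_{B(z,r)}|v|\le C(m,K)\Big(r^{-m}\int_{B(z,2r)}|v|^m\,dx\Big)^{1/m}.
\]
\item[(Q5)] There is $q=q(m,K)$ such that a family of $K$-quasiregular maps of a domain, all omitting the same $q$ points of $S^m$, is normal (\cite{Miniowitz}; \cite[Ch.~IV]{Rickman}).
\item[(Q6)] If $g$ is non-constant and quasiregular near $0$ and $g(0)=0$, then $|g(y)|\le C|y|^\nu$ near $0$ with $\nu=(i(0,g)/K_I(g))^{1/(m-1)}$, where $K_I(g)$ is the least constant $K$ with $J_g\le K\ell(Dg)^m$ \cite[Ch.~III.4]{Rickman}.
\end{itemize}
For holomorphic $h$, (Q4) says that $\log|h|$ is harmonic and (Q5) is Montel's theorem.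

The next two lemmas are the forms in which the degree is used.

\begin{lemma}\label{lem:stability}
Let $h_k:B_s\to\mathbb{R}^m$ be continuous maps that converge locally uniformly to a non-constant quasiregular map $h$. Then there are $\tau\in(0,s)$ and $\varepsilon>0$ such that, for all large $k$ and all $y\in B(h(0),\varepsilon)$, we have $y\notin h_k(S_\tau)$ and $\deg(h_k,B_\tau,y)=i(0,h)\ge1$.
\end{lemma}

\begin{proof}
As $h$ is discrete, there is $\tau$ such that $0$ is the only preimage of $h(0)$ in $\overline{B_\tau}$. Put $3\varepsilon=\min_{S_\tau}|h-h(0)|$ and let $k$ be so large that $|h_k-h|<\varepsilon$ on $S_\tau$. With $h_t=(1-t)h+th_k$ and $y_t=(1-t)h(0)+ty$ we have $|h_t-y_t|>3\varepsilon-\varepsilon-\varepsilon>0$ on $S_\tau$ for $0\le t\le1$. Hence $\deg(h_k,B_\tau,y)=\deg(h,B_\tau,h(0))=i(0,h)$.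
\end{proof}

Let $g:\mathbb{R}^m\to\mathbb{R}^m$ be a non-constant quasiregular map of polynomial type. It is proper, so its fibers are compact and discrete, hence finite. For a function $\varphi$ put
\[
g_*\varphi(y)=\sum_{g(x)=y}i(x,g)\,\varphi(x).
\]
By the product rule for the index, $(g\circ g')_*=g_*g'_*$.

\begin{lemma}\label{lem:components}
Let $W\subset\mathbb{R}^m$ be a domain and $U$ a component of $g^{-1}(W)$.
\begin{itemize}
\item[(a)] The function $g_*1_U$ is constant on $W$. Its value $\deg(g|_U)$ is a positive integer, so $g(U)=W$, and it equals $1$ exactly when $g$ is injective on $U$. In that case $g:U\to W$ is a homeomorphism.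
\item[(b)] If $g'$ is a second such map and $U'$ is a component of $(g')^{-1}(U)$, then $U'$ is a component of $(g\circ g')^{-1}(W)$ and $\deg(g\circ g'|_{U'})=\deg(g|_U)\deg(g'|_{U'})$.
\item[(c)] If $\varphi$ is continuous, so is $g_*\varphi$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) For compact $C\subset W$ the set $g^{-1}(C)$ is compact and $U$ is closed in $g^{-1}(W)$, so $U\cap g^{-1}(C)$ is compact. Let $y\in W$, let $x_1,\dots,x_l$ be its preimages in $U$, and let $D_i\subset U$ be disjoint small balls around them. For $y'$ near $y$, all preimages of $y'$ in $U$ lie in $\bigcup_i D_i$; otherwise the compactness just shown would give a preimage of $y$ in $U$ outside the $D_i$. The indices of those in $D_i$ add up to $\deg(g,D_i,y')=i(x_i,g)$. So $g_*1_U$ is locally constant on $W$, hence constant, and it is positive on $g(U)$. The value $1$ means one preimage for each point. Conversely, an injective map has all indices equal to $1$. An injective open map onto $W$ is a homeomorphism.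

(b) The component $U''$ of $(g\circ g')^{-1}(W)$ that contains $U'$ has connected image $g'(U'')\subset g^{-1}(W)$ meeting $U$. So $g'(U'')\subset U$ and $U''=U'$. By (a), $g'_*1_{U'}=\deg(g'|_{U'})1_U$; apply $g_*$.

(c) Take $W=U=\mathbb{R}^m$ in the proof of (a). Then $|g_*\varphi(y')-g_*\varphi(y)|\le\sum_i i(x_i,g)\operatorname{osc}_{D_i}\varphi$, which is small when the $D_i$ are small.
\end{proof}

The degree of $g$ is $\deg(g|_{\mathbb{R}^m})$. By (b), $f^n$ has degree $d^{\,n}$.

\subsection*{Recurrence}
Let $T$ be a measure-preserving map of a probability space $(X,\nu)$ and let $\nu(A)>0$. \emph{Poincar\'e's recurrence theorem} says that for almost every $x\in A$ we have $T^nx\in A$ for infinitely many $n$. \emph{Khintchine's recurrence theorem} says that for every $\varepsilon>0$ the set of $n\ge1$ with $\nu(A\cap T^{-n}A)\ge\nu(A)^2-\varepsilon$ has bounded gaps.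

\section{The Julia set as a boundary}\label{sec:reduction}

Let $f$ be as in Theorem~\ref{thm:A}, and fix $K$ such that all $f^n$ are $K$-quasiregular. We first pass to an iterate that at least doubles the norm near infinity.

\begin{lemma}\label{lem:escape}
There are $N\ge1$ and $R>0$ with $|f^N(x)|\ge2|x|$ for $|x|\ge R$.
\end{lemma}

\begin{proof}
Choose $N$ with $d^{\,N}>K$, which is possible since $d\ge2$. Let $\iota(x)=x/|x|^2$ and $g=\iota\circ f^N\circ\iota$ near $0$, with $g(0)=0$. As $\iota$ is conformal, $g$ is $K$-quasiregular, so $K_I(g)\le K$. Since $f^N$ maps bounded sets to bounded sets, all $d^{\,N}$ preimages of a point near $\infty$ lie near $\infty$, and therefore $i(0,g)=d^{\,N}$. By (Q6), $|g(y)|\le C|y|^\nu$ with $\nu>1$. This says $|f^N(x)|\ge C^{-1}|x|^{\nu}\ge2|x|$ for large $|x|$.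
\end{proof}

\begin{lemma}\label{lem:boundary}
Let $P$ be the set of points with bounded forward orbit under $f$. Then $P=\bigcap_{j\ge0}f^{-Nj}(\overline{B_R})$ is a non-empty compact set, $\mathbb{R}^m\setminus P=I(f)$, and
\[
J(f)=J(f^N)=\partial P=\partial I(f),\qquad f^{-1}(J(f))=J(f)=f(J(f)).
\]
\end{lemma}

\begin{proof}
Let $P_j=f^{-Nj}(\overline{B_R})$. If $|f^{Nj}(x)|>R$ then $|f^{N(j+1)}(x)|>2R$, so the non-empty compact sets $P_j$ decrease, and $P'=\bigcap_jP_j$ is non-empty and compact. Write $f^{Nl+i}=f^i\circ f^{Nl}$ with $0\le i<N$. On $P'$ we have $|f^n|\le M:=\max_{i<N}\max_{\overline{B_R}}|f^i|$ for all $n$. If $x\notin P'$, then $|f^{Nj}|>R$ near $x$ for some $j$, so $|f^{N(j+l)}|\ge2^lR$ near $x$. Each $f^i$ tends to $\infty$ at $\infty$, so $f^n\to\infty$ uniformly near $x$. Thus $P'=P$ and the complement of $P$ is $I(f)$.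

The family $\{f^n\}$, and with it $\{f^{Nn}\}$, is normal on $I(f)$, and it is normal on the interior of $P$ by (Q3). Let $x\in\partial P$ and suppose that $f^{n_k}$, with $n_k\to\infty$, converges uniformly near $x$. The limit is continuous, has modulus at most $M$ at $x$, and equals $\infty$ at points arbitrarily near $x$. This is impossible, so neither family is normal near $x$.

An orbit is bounded if and only if it is bounded after its first step, so $f^{-1}(P)=P$. Since $f$ is continuous and open, taking preimages commutes with closure and interior, and $f^{-1}(\partial P)=\partial f^{-1}(P)=\partial P$. Since $f$ is onto, $f(\partial P)=\partial P$.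
\end{proof}

It suffices to prove both theorems for $f^N$, which satisfies the same hypotheses and has degree $d^{\,N}$. Indeed, $J(f^N)=J(f)$, so repelling periodic points of $f^N$ are repelling periodic points of $f$. A set with bounded gaps multiplied by $N$ has bounded gaps, and $(d^{\,N})^n=d^{\,Nn}$. Finally $h_{\rm top}(f^N|_{J(f)})=N\,h_{\rm top}(f|_{J(f)})$. \emph{From now on we assume}
\begin{equation}\label{eq:escape}
|f(x)|\ge2|x|\qquad\text{for }|x|\ge R ,
\end{equation}
and we write $J=J(f)$ and $P_1=f^{-1}(\overline{B_R})$. By \eqref{eq:escape}, $P_1\subset B_R$. Hence the open sets $f^{-n}(B_R)$ decrease with $n$, and by invariance of $J\subset P_1$,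
\begin{equation}\label{eq:nested}
J\subset f^{-n-1}(B_R)\subset f^{-n}(B_R)\subset B_R\qquad(n\ge0).
\end{equation}
The letters $C,C_1,\dots$ denote constants that may depend on $f,m,K,R$ but not on points or on the number of iterations.

\section{Growth of the iterates}\label{sec:growth}

Put
\[
u_j=\log(|f^j|/R),\qquad w_j=\max(u_j,0),\qquad L_j=\sup_{B_R}w_j .
\]
The function $w_j$ is a Lipschitz function of $f^j$, so $w_j\in W^{1,m}_{\rm loc}(\mathbb{R}^m)$; its gradient is $\nabla u_j$ on $\{u_j>0\}$ and vanishes almost everywhere else.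

\begin{lemma}\label{lem:growth}
$L_j^{\,m-1}\le Cd^{\,j}$ for all $j\ge0$.
\end{lemma}

The exponent comes from an energy count. The part of space where $0<u_j\le s$ covers a ring $d^{\,j}$ times, so by \eqref{eq:ring} the energy $\int|\nabla u_j|^m$ there is at most $Cd^{\,j}s$. If rising from $0$ to height $s$ inside a fixed ball cost energy at least $cs^m$, then $s^{m-1}\le Cd^{\,j}$ would follow. But the set $\{w_j=0\}$ shrinks to $P$, and we have no lower bound for the size of $P$. The proof therefore compares $w_j$ on two fixed sets, the sphere $S_{2R}$ and its preimage. If the height is too large for the energy, $w_j$ is almost constant on both sets, and then the height has hardly grown in the last step.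

\begin{proof}
We have $L_0=0$; let $j\ge1$. By \eqref{eq:escape}, $u_j$ is a positive solution in the sense of (Q4) on the domain $\{|y|>R\}$. Put $s_j=\min_{S_{2R}}u_j>0$ and $q_j=s_j^{\,m-1}d^{-j}$. Harnack's inequality on $S_{2R}\cup S_{5R}$ gives $u_j\le A_0s_j$ on $S_{5R}$, with $A_0$ independent of $j$. As $f^j$ is open, $|f^j|$ has no local maximum, so $w_j\le A_0s_j$ on $B_{5R}$. In particular $L_j^{\,m-1}\le A_0^{\,m-1}q_jd^{\,j}$, and it remains to bound $q_j$.

\emph{Energy.} On $\{|f^j|>R\}$ we have $|\nabla w_j|\le|Df^j|/|f^j|$. By the distortion inequality, (Q2) and \eqref{eq:ring},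
\[
\int_{B_{4R}}|\nabla w_j|^m\,dx\le K\int_{\{R<|f^j|\le Re^{A_0s_j}\}}\frac{J_{f^j}}{|f^j|^m}\,dx=Kd^{\,j}\omega A_0s_j .
\]
So $v_j=w_j/s_j$ satisfies $\int_{B_{4R}}|\nabla v_j|^m\le Cd^{\,j}s_j^{\,1-m}=C/q_j$. By the Poincar\'e inequality, $\|v_j-c_j\|_{L^m(B_{4R})}\le Cq_j^{-1/m}$, where $c_j$ is the mean of $v_j$ over $B_{4R}$.

\emph{Oscillation.} Off $P_1$ we have $|f|>R$, hence $|f^j|>R$. So $v_j-c_j=u_j/s_j-c_j$ is a solution on the open set $B_{4R}\setminus P_1$. Let $\Sigma=f^{-1}(S_{2R})$ and $Q=\Sigma\cup S_{2R}$. By \eqref{eq:escape}, $\Sigma\subset\overline{B_R}$. Also $|f|=2R$ on $\Sigma$ and $|f|\ge4R$ on $S_{2R}$. So $Q$ is a compact subset of $B_{4R}\setminus P_1$, and it does not depend on $j$. The local bound in (Q4), on balls of radius half the distance from $Q$ to the complement of $B_{4R}\setminus P_1$, gives $\sup_Q|v_j-c_j|\le Cq_j^{-1/m}$. Since $v_j=1$ at some point of $S_{2R}$,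
\[
|v_j-1|\le C_1q_j^{-1/m}\quad\text{on }Q,\qquad j\ge1 .
\]

\emph{Recursion.} Choose $z\in S_{2R}$ with $u_j(z)=s_j$ and $y\in\Sigma$ with $f(y)=z$. Then $u_{j+1}(y)=u_j(z)=s_j$, so
\[
s_j/s_{j+1}=v_{j+1}(y)\ge1-C_1q_{j+1}^{-1/m}.
\]
Fix $Q_0$ so large that $C_1Q_0^{-1/m}<1$ and $(1-C_1Q_0^{-1/m})^{-(m-1)}\le2$. If $q_{j+1}\ge Q_0$, then $s_{j+1}^{\,m-1}\le2s_j^{\,m-1}$, and so $q_{j+1}\le2q_j/d\le q_j$ because $d\ge2$. Thus $q_{j+1}\le\max(Q_0,q_j)$, and $q_j\le\max(Q_0,q_1)$ for all $j$.
\end{proof}

\section{A balanced measure with a bound on balls}\label{sec:measure}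

We want a measure on $J$ that shares its mass equally among the $d$ preimages of a point. Such measures arise as limits of normalized pullbacks of any measure. We start from the density $|y|^{-m}$ because its pullback is controlled by $|\nabla u_k|^m$, where (Q4) applies.

For a probability measure $\nu$ on $\overline{B_{eR}}$ define $T\nu$ by $\int\varphi\,d(T\nu)=d^{-1}\int f_*\varphi\,d\nu$ for continuous $\varphi$ with compact support. It is carried by $f^{-1}(\overline{B_{eR}})$, which lies in $\overline{B_{eR}}$ by \eqref{eq:escape}, and it has mass one because $f_*1=d$. By Lemma~\ref{lem:components}(c), $T$ is continuous for weak convergence. Let $\mu_0$ have density $\omega^{-1}|y|^{-m}$ on $\{R<|y|<eR\}$; it has mass one by \eqref{eq:ring}. Let $\mu_k=T^k\mu_0$. By (Q2), almost every $y$ has only preimages of index one under $f^k$, and the change of variables formula gives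
\begin{equation}\label{eq:muk}
d\mu_k=d^{-k}\omega^{-1}\,\frac{J_{f^k}}{|f^k|^{m}}\,1_{\{0<u_k<1\}}\,dx ,
\end{equation}
since $\{R<|f^k|<eR\}=\{0<u_k<1\}$. Let $\mu$ be a weak limit of a subsequence of the averages $\nu_N=\frac1N\sum_{k<N}\mu_k$. As $T\nu_N-\nu_N=\frac1N(\mu_N-\mu_0)$, we get $T\mu=\mu$.

\begin{lemma}\label{lem:balanced}
For every bounded Borel function $\varphi$ and every $n\ge0$,
\begin{equation}\label{eq:balanced}
\int(f^n)_*\varphi\,d\mu=d^{\,n}\int\varphi\,d\mu .
\end{equation}
The measure $\mu$ is $f$-invariant and its support lies in $J$.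
\end{lemma}

\begin{proof}
The identity holds for continuous $\varphi$ with compact support because $T^n\mu=\mu$. The class of bounded Borel $\varphi$ for which $(f^n)_*\varphi$ is Borel and \eqref{eq:balanced} holds is closed under bounded pointwise limits, since $(f^n)_*\varphi(y)$ is a finite sum bounded by $d^{\,n}\sup|\varphi|$. So it contains all bounded Borel functions. For $\varphi=\chi\circ f$ we have $f_*\varphi=d\chi$, and \eqref{eq:balanced} with $n=1$ reads $\int\chi\,d\mu=\int\chi\circ f\,d\mu$.

Let $x\notin J$. If $x\in I(f)$, then $|f^k|>eR$ on a fixed neighborhood of $x$ for all $k\ge k_0$. If $x$ is interior to $P$, then $|f^k|\le R$ near $x$ for all $k$. In both cases $\mu_k$ vanishes on a fixed open neighborhood of $x$ for $k\ge k_0$, by \eqref{eq:muk}. So $\nu_N$ gives it mass at most $k_0/N$, and $\mu$ gives it mass zero, because $\mu(G)\le\liminf\nu_N(G)$ along the subsequence for open $G$.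
\end{proof}

\begin{lemma}\label{lem:ball}
If $f^n(B(x,2\rho))\subset B_R$, then $\mu(B(x,\rho))\le C_2d^{-n}$. In particular $\mu$ has no atoms.
\end{lemma}

On $B(x,2\rho)$ the function $w_k$ has height at most $S=L_{k-n}$, and by \eqref{eq:muk} we must bound the energy of $u_k$ in the layer $0<u_k<1$. The total energy is at most $CS^m$, which by Lemma~\ref{lem:growth} is of order $d^{\,(k-n)m/(m-1)}$. This is too large to survive division by $d^{\,k}$ as $k\to\infty$. A layer of height one should carry only the fraction $1/S$ of it, and a second test function shows that it does. The resulting power $S^{m-1}$ is exactly the one that Lemma~\ref{lem:growth} controls.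

\begin{proof}
Let $k\ge n$ and write $u=u_k$, $w=w_k$, $\mathcal A=\mathcal A_{f^k}(x,\nabla u)$. Since $w_k=w_{k-n}\circ f^n$, we have $S:=\sup_{B(x,2\rho)}w\le L_{k-n}$. Let $\eta$ be Lipschitz with $0\le\eta\le1$, $\eta=1$ on $B(x,\rho)$, $\eta=0$ off $B(x,3\rho/2)$ and $|\nabla\eta|\le2/\rho$. Then $\int|\nabla\eta|^m\le C$ with $C$ independent of $\rho$. The function $u$ is a solution on $\Omega=\{|f^k|>R/2\}$. The functions $\eta^mw$ and $\eta^m\min(w,1)$ lie in $W^{1,m}$ and are supported in $\overline{B}(x,3\rho/2)\cap\{|f^k|\ge R\}$, a compact subset of $\Omega$. So both are admissible.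

Testing with $\eta^mw$ gives $\int\eta^m\mathcal A\cdot\nabla w=-m\int\eta^{m-1}w\,\mathcal A\cdot\nabla\eta$. Both integrands vanish almost everywhere on $\{u\le0\}$, and $\nabla u=\nabla w$ on $\{u>0\}$. With $E=\int\eta^m|\nabla w|^m<\infty$, the bounds on $\mathcal A$ and H\"older's inequality give
\[
aE\le mb\int\eta^{m-1}|\nabla w|^{m-1}w|\nabla\eta|\le mb\,E^{\frac{m-1}{m}}S\Big(\int|\nabla\eta|^m\Big)^{\frac1m},
\]
so $E\le CS^m$. The gradient of $\min(w,1)$ is $\nabla u$ on $\{0<u<1\}$ and zero almost everywhere else, and $\min(w,1)\le1_{\{u>0\}}$. Testing with $\eta^m\min(w,1)$ therefore gives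
\[
a\int_{\{0<u<1\}}\eta^m|\nabla u|^m\le mb\int\eta^{m-1}|\nabla w|^{m-1}|\nabla\eta|\le mb\,E^{\frac{m-1}m}\Big(\int|\nabla\eta|^m\Big)^{\frac1m}\le CS^{m-1}.
\]
Now $\nabla u=(Df^k)^Tf^k/|f^k|^2$, and a matrix and its transpose have the same $\ell$. So $|\nabla u|\ge\ell(Df^k)/|f^k|$, and $J_{f^k}|f^k|^{-m}\le K|\nabla u|^m$. By \eqref{eq:muk} and Lemma~\ref{lem:growth},
\[
d^{\,k}\mu_k(B(x,\rho))\le CS^{m-1}\le CL_{k-n}^{\,m-1}\le Cd^{\,k-n}.
\]
Thus $\mu_k(B(x,\rho))\le C_2d^{-n}$ for all $k\ge n$, and $\nu_N(B(x,\rho))\le n/N+C_2d^{-n}$. The ball is open, so the bound passes to $\mu$.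

If $x\in J$, then $f^n(x)\in B_R$, so for each $n$ the hypothesis holds for small $\rho$, and $\mu(\{x\})\le C_2d^{-n}\to0$. Points off $J$ have no mass.
\end{proof}

We do not know whether $\mu$ is ergodic. The following substitute is enough: an invariant set of positive measure is present near every point of $J$.

\begin{lemma}\label{lem:spread}
Let $E\subset J$ be a Borel set with $\mu(E)>0$ and $\mu(E\,\triangle\,f^{-1}E)=0$. Then $\mu(E\cap V)>0$ for every open $V$ that meets $J$.
\end{lemma}

\begin{proof}
We may take $V$ to be a ball centered at a point of $J$. Suppose $\mu(E\cap V)=0$. By invariance of $\mu$ and induction, $\mu(E\,\triangle\,f^{-n}E)=0$ for all $n$. Since $1_E\cdot(f^n)_*1_V=(f^n)_*(1_V\cdot1_E\circ f^n)$, the identity \eqref{eq:balanced} gives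
\[
\int_E(f^n)_*1_V\,d\mu=d^{\,n}\mu(V\cap f^{-n}E)=d^{\,n}\mu(V\cap E)=0 .
\]
As $(f^n)_*1_V\ge1$ on $f^n(V)$, we get $\mu(E\cap f^n(V))=0$ for all $n$. The family $\{f^n\}$ is not normal on $V$, so by (Q5) the union $\bigcup_nf^n(V)$ omits only finitely many points. These have no mass by Lemma~\ref{lem:ball}. Hence $\mu(E)=0$, a contradiction.
\end{proof}

\section{Good scales and the branch set}\label{sec:scales}

For $x\in J$ and $n\ge0$ let
\[
\rho_n(x)=\operatorname{dist}\big(x,\mathbb{R}^m\setminus f^{-n}(B_R)\big),
\]
the radius of the largest ball around $x$ that $f^n$ maps into $B_R$. By \eqref{eq:nested}, $0<\rho_{n+1}(x)\le\rho_n(x)\le R$, and $\rho_n$ is continuous. The rescaled iterates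
\[
h_{n,x}:B_1\to B_R,\qquad h_{n,x}(y)=f^n(x+\rho_n(x)y),
\]
are $K$-quasiregular and bounded, so they form a normal family by (Q3), and $h_{n,x}(0)\in J$. The danger is that limits are constant on most of $B_1$, hence constant, and then they carry no information on the degree of $f^n$ near $x$. A limit cannot be constant if a point of $B_{1/4}$ leaves $B_R$ within a fixed number of further steps, since $h_{n,x}(0)$ never does. This is the reason for the following definition. Let $L=8m$ and
\[
G_n=\{x\in J:\rho_{n+L}(x)<\rho_n(x)/4\},
\]
a relatively open subset of $J$.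

\begin{remark}\label{rem:parabolic}
A point of $J$ may lie in only finitely many $G_n$. For $f(z)=z+z^2$ and $R=3$ we have $|f(z)|\le f(|z|)$, so $\rho_n(0)$ is the positive number $t_n$ with $f^n(t_n)=3$. Then $t_{n+1}(1+t_{n+1})=t_n$, so $t_n\to0$ and $t_{n+1}/t_n\to1$.
\end{remark}

We show that $\rho_n$ cannot drop too much in one step and that, almost everywhere, it decays exponentially. Together these facts force many drops of definite size.

\begin{lemma}\label{lem:decay}
\begin{itemize}
\item[(a)] There is $t\in(0,1)$ with $\rho_{n+1}\ge t\rho_n$ on $J$ for all $n$.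
\item[(b)] For $\mu$-almost every $x$, $\rho_n(x)<2^{-n/(2m)}$ for all large $n$.
\item[(c)] Let $c_0=\log4/(L\log\frac1t)>0$. Then $\mu$-almost every $x$ lies in $G_n$ for infinitely many $n$, and $\limsup_n\mu(G_n)\ge c_0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $\varepsilon_0>0$ be the distance from the compact set $J$ to the complement of $f^{-1}(B_R)$. By equicontinuity at $0$ there is $t\in(0,1)$ with $|h_{n,x}(y)-h_{n,x}(0)|<\varepsilon_0$ for $|y|<t$ and all $n,x$. So $f^n$ maps $B(x,t\rho_n(x))$ into $f^{-1}(B_R)$, that is, $\rho_{n+1}(x)\ge t\rho_n(x)$.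

(b) Let $\tau=2^{-n/(2m)}$ and $E_n=\{x\in J:\rho_n(x)\ge\tau\}$. Let $x_1,\dots,x_l$ be a maximal subset of $E_n$ with mutual distances at least $\tau/2$. The balls $B(x_i,\tau/4)$ are disjoint and lie in $B_{R+1}$, so $l\le C\tau^{-m}=C2^{n/2}$. The balls $B(x_i,\tau/2)$ cover $E_n$, and each has mass at most $C_2d^{-n}$ by Lemma~\ref{lem:ball}, since $f^n(B(x_i,\tau))\subset B_R$. As $d\ge2$, $\mu(E_n)\le C2^{n/2}d^{-n}\le C2^{-n/2}$. The Borel--Cantelli lemma finishes the proof.

(c) Let $g_N(x)$ be the number of $i\in\{0,\dots,N-1\}$ with $x\in G_{iL}$. The ratio $\rho_{iL}(x)/\rho_{(i+1)L}(x)$ is at most $4$ if $x\notin G_{iL}$, and at most $t^{-L}$ in any case by (a). Hence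
\[
\log\frac{\rho_0(x)}{\rho_{NL}(x)}=\sum_{i<N}\log\frac{\rho_{iL}(x)}{\rho_{(i+1)L}(x)}\le N\log4+g_N(x)\,L\log\tfrac1t .
\]
By (b), for almost every $x$ and large $N$ the left side is at least $\log\rho_0(x)+\frac{NL}{2m}\log2=\log\rho_0(x)+2N\log4$; this is where $L=8m$ is used. So $\liminf_Ng_N(x)/N\ge c_0$ almost everywhere, which gives the first claim. Fatou's lemma gives
\[
\liminf_N\frac1N\sum_{i<N}\mu(G_{iL})=\liminf_N\int\frac{g_N}{N}\,d\mu\ge c_0 ,
\]
and this gives the second.
\end{proof}

For $x\in\mathbb{R}^m$, $n\ge0$ and $r>0$ let $U_n(x,r)$ be the component of $f^{-n}(B(f^n(x),r))$ that contains $x$, and let $\delta_n(x,r)=\deg(f^n|_{U_n(x,r)})$. Counting preimages of $f^n(x)$ shows that $i(x,f^n)\le\delta_n(x,r)$ and that $\delta_n(x,r)$, like $U_n(x,r)$, is non-decreasing in $r$. The sets $U_n(x,r)$ shrink to $\{x\}$ as $r\to0$: for small $s$ the image of the sphere $\partial B(x,s)$ has positive distance from $f^n(x)$, and for $r$ below this distance the connected set $U_n(x,r)$ misses the sphere and so lies in $B(x,s)$.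

A point $x$ with $\delta_n(x,r)\le D$ for fixed $r,D$ and infinitely many $n$ is called \emph{conical}. The next lemma and the proof of Lemma~\ref{lem:decay}(c) show that almost every point is conical, with positive frequency of such $n$.

\begin{lemma}\label{lem:degree}
There are $r_0>0$ and $D<\infty$ with $\delta_n(x,r_0)\le D$ for all $n$ and all $x\in G_n$.
\end{lemma}

\begin{proof}
Otherwise there are $n_k$ and $x_k\in G_{n_k}$ with $\delta_{n_k}(x_k,1/k)>k$ for all $k$. Write $\rho=\rho_{n_k}(x_k)$ and $h_k=h_{n_k,x_k}$. Since $\rho_{n_k+L}(x_k)<\rho/4$, there is $y_k\in B_{1/4}$ with $h_k(y_k)\notin f^{-L}(B_R)$. Pass to a subsequence with $h_k\to h$ locally uniformly on $B_1$ and $y_k\to y$. Then $h(y)$ lies in the closed set $\mathbb{R}^m\setminus f^{-L}(B_R)$, while $h(0)\in J\subset f^{-L}(B_R)$. So $h$ is non-constant, and quasiregular by (Q3).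

Take $\tau,\varepsilon$ from Lemma~\ref{lem:stability}. For large $k$ the ball $B(h_k(0),1/k)$ lies in $B(h(0),\varepsilon)$, so it misses $h_k(S_\tau)$. Hence the connected set $U_{n_k}(x_k,1/k)$ misses $\partial B(x_k,\tau\rho)$ and lies in $B(x_k,\tau\rho)$. Counting preimages of $f^{n_k}(x_k)=h_k(0)$, with positive indices, gives
\[
\delta_{n_k}(x_k,1/k)\le\deg(h_k,B_\tau,h_k(0))=i(0,h),
\]
which is false for $k\ge i(0,h)$.
\end{proof}

\begin{lemma}\label{lem:branch}
$\mu(\operatorname{Br}(f^n))=0$ for all $n$.
\end{lemma}

\begin{proof}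
The index $i(x,f^n)=\prod_{j<n}i(f^j(x),f)$ is non-decreasing in $n$. For almost every $x$ it is at most $D$ for infinitely many $n$, by Lemmas~\ref{lem:decay}(c) and~\ref{lem:degree}, and hence for all $n$. If $\mu(\operatorname{Br}(f))>0$, Poincar\'e recurrence shows that almost every $x\in\operatorname{Br}(f)$ has $f^j(x)\in\operatorname{Br}(f)$ for infinitely many $j$. Each such $j$ contributes a factor at least $2$, so $i(x,f^n)\to\infty$ on a set of positive measure, a contradiction. The product formula also gives $\operatorname{Br}(f^n)=\bigcup_{j<n}f^{-j}(\operatorname{Br}(f))$, and $\mu$ is invariant.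
\end{proof}

\section{Univalent branches along backward orbits}\label{sec:branches}

Lemma~\ref{lem:degree} concerns a starting point $x$ and a moving target $f^n(x)$. For inverse branches we need a fixed target and a moving starting point. The space of two-sided orbits lets us change the point of view without changing the measure.

\subsection*{The natural extension}
Let
\[
\hat J=\{\hat x=(x_n)_{n\in\mathbb{Z}}\in J^{\mathbb{Z}}: f(x_n)=x_{n+1}\text{ for all }n\},
\]
a compact metrizable space, with the projections $\pi_n(\hat x)=x_n$ and the shift homeomorphism $(\sigma\hat x)_n=x_{n+1}$. Require that $(x_{-n},\dots,x_k)$ be distributed as the image of $\mu$ under $x\mapsto(x,f(x),\dots,f^{n+k}(x))$. These finite-dimensional distributions are consistent because $\mu$ is $f$-invariant. Kolmogorov's extension theorem gives a probability measure $\hat\mu$ on $J^{\mathbb{Z}}$ with these distributions. It is carried by the closed set $\hat J$, it is $\sigma$-invariant, and each $\pi_n$ maps it to $\mu$.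

For $\hat x\in\hat J$ write $U_n(\hat x,r)=U_n(x_{-n},r)$ and $\delta_n(\hat x,r)=\delta_n(x_{-n},r)$, so that $f^n$ maps $U_n(\hat x,r)$ onto the fixed ball $B(x_0,r)$. By Lemma~\ref{lem:components}(b), for $n\ge l$ the set $U_n(\hat x,r)$ is the component of $f^{-(n-l)}(U_l(\hat x,r))$ that contains $x_{-n}$, and
\begin{equation}\label{eq:product}
\delta_n(\hat x,r)=\delta_l(\hat x,r)\,\deg\big(f^{n-l}|_{U_n(\hat x,r)}\big).
\end{equation}
In particular $\delta_n(\hat x,r)$ is non-decreasing in $n$. This monotonicity is the gain from fixing the target: a bound for infinitely many $n$ is a bound for all $n$.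

\subsection*{The set of univalent orbits}
Let
\[
\Lambda=\{\hat x\in\hat J:\text{ there is }r>0\text{ with }\delta_n(\hat x,r)=1\text{ for all }n\ge0\}.
\]
To see that it is Borel, let $O_{n,r}$ be the set of $x\in J$ with $\delta_n(x,r')=1$ for some $r'>r$. It is open in $J$. Indeed, let $\delta_n(x,r')=1$ and $r<r''<r'$. If $x'\in J$ is close to $x$, then $x'\in U_n(x,r')$ and $B(f^n(x'),r'')\subset B(f^n(x),r')$. So $U_n(x',r'')\subset U_n(x,r')$, where $f^n$ is injective, and $\delta_n(x',r'')=1$. Hence
\[
\Lambda_r=\{\hat x\in\hat J:x_{-n}\in O_{n,r}\text{ for all }n\ge0\}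
\]
is Borel, and it grows as $r$ decreases. By monotonicity in the radius, $\hat x\in\Lambda_r$ implies $\delta_n(\hat x,r)=1$ for all $n$, and this in turn implies $\hat x\in\Lambda_s$ for $s<r$. So $\Lambda=\bigcup_{k\ge1}\Lambda_{1/k}$.

\begin{lemma}\label{lem:Lambda}
$\hat\mu(\Lambda)\ge c_0$ and $\hat\mu(\Lambda\,\triangle\,\sigma^{-1}\Lambda)=0$.
\end{lemma}

\begin{proof}
Let $\Gamma$ be the set of $\hat x$ with $x_{-n}\in G_n$ for infinitely many $n$. It is the upper limit of the sets $\pi_{-n}^{-1}(G_n)$, so $\hat\mu(\Gamma)\ge\limsup_n\mu(G_n)\ge c_0$ by Lemma~\ref{lem:decay}(c). By Lemma~\ref{lem:branch}, almost every $\hat x$ has $x_{-n}\notin\operatorname{Br}(f^n)$ for all $n$. We show that every $\hat x\in\Gamma$ with this property lies in $\Lambda$.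

By Lemma~\ref{lem:degree} the non-decreasing sequence of integers $\delta_n(\hat x,r_0)$ is bounded by $D$, so it is constant for $n\ge l$, for some $l$. By \eqref{eq:product}, $f^{n-l}$ is injective on $U_n(\hat x,r_0)$ for $n\ge l$: all branching happens in the last $l$ steps. Since $f^l$ is injective near $x_{-l}$ and $U_l(\hat x,r)$ shrinks to $x_{-l}$, there is $r<r_0$ such that $f^l$ is injective on $U_l(\hat x,r)$. For $n\ge l$ the map $f^{n-l}$ sends $U_n(\hat x,r)\subset U_n(\hat x,r_0)$ injectively into $U_l(\hat x,r)$, so $\delta_n(\hat x,r)=1$. For $n<l$ the same follows by monotonicity in $n$.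

For the invariance, let $\hat x\in\Lambda$ with radius $r$ and let $\hat y=\sigma^{-1}\hat x$, so that $y_{-n}=x_{-n-1}$. Choose $s$ with $B(x_{-1},s)\subset U_1(\hat x,r)$. Then $U_n(\hat y,s)$ is a connected subset of $f^{-n}(U_1(\hat x,r))$ that contains $x_{-n-1}$, so it lies in $U_{n+1}(\hat x,r)$. There $f^{n+1}$ is injective, hence so is $f^n$. Thus $\sigma^{-1}\Lambda\subset\Lambda$, and the two sets have the same measure.
\end{proof}

The set $\Lambda$ has positive measure, but its points $x_0$ might all lie far from the open set in which we want a repelling point. Lemma~\ref{lem:spread} excludes this for invariant subsets of $J$. To apply it we show that an invariant subset of $\hat J$ is, up to a null set, determined by the coordinate $x_0$.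

\begin{lemma}\label{lem:descent}
$\hat\mu(\Lambda\cap\pi_0^{-1}V)>0$ for every open $V$ that meets $J$.
\end{lemma}

\begin{proof}
Let $\psi=1_\Lambda$, so $\psi\circ\sigma^{n}=\psi$ almost everywhere for all $n\in\mathbb{Z}$. Let $\mathcal F_n$ be the $\sigma$-algebra generated by $\pi_{-n}$. Since $x_j=f^{j+n}(x_{-n})$ for $j\ge-n$, the $\mathcal F_n$ increase and together generate the Borel $\sigma$-algebra of $\hat J$. By the martingale convergence theorem, $E(\psi\mid\mathcal F_n)\to\psi$ in $L^2(\hat\mu)$. Write $E(\psi\mid\mathcal F_0)=\varphi\circ\pi_0$ with $\varphi$ Borel on $J$. The map $\sigma^{-n}$ preserves $\hat\mu$ and $\psi$, and $\pi_0\circ\sigma^{-n}=\pi_{-n}$. Hence $E(\psi\mid\mathcal F_n)=\varphi\circ\pi_0\circ\sigma^{-n}$ and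
\[
\|E(\psi\mid\mathcal F_n)-\psi\|_2=\|(\varphi\circ\pi_0-\psi)\circ\sigma^{-n}\|_2=\|\varphi\circ\pi_0-\psi\|_2 .
\]
The left side tends to zero and the right side does not depend on $n$, so $\psi=\varphi\circ\pi_0$ almost everywhere. Thus $\varphi=1_E$ $\mu$-almost everywhere, for $E=\{\varphi=1\}$, and $\mu(E)=\hat\mu(\Lambda)>0$. From $\psi\circ\sigma=\psi$ and $\pi_0\circ\sigma=f\circ\pi_0$ we get $\varphi\circ f=\varphi$ $\mu$-almost everywhere, that is, $\mu(E\,\triangle\,f^{-1}E)=0$. By Lemma~\ref{lem:spread}, $\hat\mu(\Lambda\cap\pi_0^{-1}V)=\mu(E\cap V)>0$.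
\end{proof}

\section{Returns give repelling points}\label{sec:returns}

For the power map the contraction of inverse branches was read off a derivative. In general it comes from normality: a non-constant limit of inverse branches would cover a neighborhood of a point of $J$, and such a neighborhood contains escaping points.

\begin{lemma}\label{lem:contract}
Let $r>0$, let $z_k\in J$ with $B(z_k,r)\subset B_R$, and let $n_k\to\infty$. Let $h_k:B(z_k,r)\to U_k$ be homeomorphisms onto domains with $f^{n_k}\circ h_k=\mathrm{id}$. Then $\operatorname{diam}h_k(\overline B(z_k,s))\to0$ for every $s<r$.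
\end{lemma}

\begin{proof}
The map $h_k$ is the inverse of the injective $K$-quasiregular map $f^{n_k}|_{U_k}$, so it is $K'$-quasiregular by (Q3). Its values lie in $f^{-n_k}(B_R)\subset B_R$. Put $H_k(y)=h_k(z_k+y)$ for $y\in B_r$. If the claim fails, there is a subsequence along which the diameters are bounded below and $H_k\to H$ locally uniformly. Then $H$ is quasiregular and non-constant. Since $H_k(0)\in f^{-n_k}(J)=J$, also $H(0)\in J=\partial I(f)$. Take $\tau,\varepsilon$ from Lemma~\ref{lem:stability} and a point $y\in I(f)\cap B(H(0),\varepsilon)$. For large $k$ the degree $\deg(H_k,B_\tau,y)$ is not zero, so $y\in U_k$ and $f^{n_k}(y)\in B(z_k,r)\subset B_R$. This contradicts $f^n(y)\to\infty$.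
\end{proof}

\begin{lemma}\label{lem:fixed}
Let $W\subset B_R$ be an open ball centered at a point of $J$, let $n\ge1$, and let $U$ be a domain with $\overline U\subset W$ such that $f^n:U\to W$ is a homeomorphism. Then $U$ contains a repelling periodic point $p$ with $f^n(p)=p$, and $f^n$ and $U$ serve in the definition.
\end{lemma}

\begin{proof}
Let $h=(f^n|_U)^{-1}:W\to U$ and let $z\in J$ be the center of $W$. The iterates $h^l$ are homeomorphisms of $W$ onto domains, and $f^{nl}\circ h^l=\mathrm{id}$. The compact set $\overline U$ lies in a smaller closed ball centered at $z$, so $\operatorname{diam}h^l(\overline U)\to0$ by Lemma~\ref{lem:contract}. Since $h(\overline U)\subset U$, the compact sets $h^l(\overline U)$ are nested, and their intersection is one point $p\in h(\overline U)\subset U$. The point $h(p)$ lies in every $h^{l+1}(\overline U)$, so $h(p)=p$, that is, $f^n(p)=p$. The points $h^{l+1}(z)$ lie in $h^l(\overline U)$ and in $f^{-n(l+1)}(J)=J$. They converge to $p$, so $p\in J$. Finally $U$ is a bounded connected open neighborhood of $p$, $f^n$ is injective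 on $U$, and $\overline U\subset W=f^n(U)$.
\end{proof}

Fix an open set $V$ that meets $J$. We choose a set of orbits of positive measure on which the radius of univalence is uniform and the points $x_0$ are close together compared with that radius.

The Borel sets $\{\hat x\in\Lambda_r:B(x_0,r)\subset V\cap B_R\}$ grow as $r$ decreases, and their union is $\Lambda\cap\pi_0^{-1}V$. By Lemma~\ref{lem:descent} one of them has positive measure; fix this $r$. Cover $J$ by finitely many balls of radius $r/8$ centered in $J$. For one of the centers, $q$, the set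
\[
\Lambda'=\{\hat x\in\Lambda_r:\ x_0\in B(q,r/8),\ B(x_0,r)\subset V\cap B_R\}
\]
has positive measure. Put $W=B(q,r/4)$. For $\hat x\in\Lambda'$ we have
\[
W\subset B(x_0,r/2)\subset V\cap B_R .
\]
For $\hat x\in\Lambda'$ the map $f^n:U_n(\hat x,r)\to B(x_0,r)$ is a homeomorphism, and $U_n(\hat x,r/2)$ lies in the image of $B(x_0,r/2)$ under its inverse. So there is $n_0\ge1$ with
\begin{equation}\label{eq:small}
\operatorname{diam}U_n(\hat x,r/2)\le r/8\qquad\text{for all }n\ge n_0\text{ and all }\hat x\in\Lambda' ,
\end{equation}
since a sequence of counterexamples with $n\to\infty$ would contradict Lemma~\ref{lem:contract}.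

\begin{lemma}\label{lem:return}
Let $n\ge n_0$ and $\hat x\in\Lambda'\cap\sigma^n\Lambda'$, and let $U$ be the component of $f^{-n}(W)$ that contains $x_{-n}$. Then $U\subset V$, $U$ contains a repelling periodic point fixed by $f^n$, with $f^n$ serving in the definition, and $\mu(U)=d^{-n}\mu(W)$.
\end{lemma}

\begin{proof}
We have $\hat x=\sigma^n\hat y$ with $\hat y\in\Lambda'$ and $y_0=x_{-n}$. So both $x_0$ and $x_{-n}$ lie in $B(q,r/8)$, and $f^n(x_{-n})=x_0\in W$. As $W\subset B(x_0,r/2)$, we have $U\subset U_n(\hat x,r/2)$. Hence $f^n$ is injective on $U$, so $f^n:U\to W$ is a homeomorphism by Lemma~\ref{lem:components}(a), and $\operatorname{diam}U\le r/8$ by \eqref{eq:small}. Every point of $\overline U$ has distance less than $r/8+r/8$ from $q$, so $\overline U\subset W\subset V$. Lemma~\ref{lem:fixed} gives the repelling point. Finally $(f^n)_*1_U=1_W$, and \eqref{eq:balanced} gives $\mu(W)=d^{\,n}\mu(U)$.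
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Repelling periodic points lie in the closed set $J$ by definition, so only density is needed. Let $V$ be an open set that meets $J$, with $\Lambda'$ and $n_0$ as above. By Poincar\'e recurrence for $\sigma^{-1}$, almost every $\hat x\in\Lambda'$ has $\sigma^{-n}\hat x\in\Lambda'$ for infinitely many $n$. So $\Lambda'\cap\sigma^n\Lambda'\neq\emptyset$ for some $n\ge n_0$, and Lemma~\ref{lem:return} gives a repelling periodic point in $V$.
\end{proof}

To count, we need returns of a fixed mass rather than a single return. Each domain $U$ has mass at most $d^{-n}$, so a fixed mass requires about $d^{\,n}$ domains.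

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
Let $\kappa=\frac12\hat\mu(\Lambda')^2>0$. By Khintchine's theorem for $\sigma^{-1}$, the set of $n\ge n_0$ with $\hat\mu(\Lambda'\cap\sigma^n\Lambda')\ge\kappa$ has bounded gaps. Fix such an $n$, and let $U_1,\dots,U_M$ be the distinct components of $f^{-n}(W)$ that contain $x_{-n}$ for some $\hat x\in\Lambda'\cap\sigma^n\Lambda'$; there are at most $d^{\,n}$, since each component contains a preimage of $q$. Then $\Lambda'\cap\sigma^n\Lambda'\subset\pi_{-n}^{-1}(U_1\cup\dots\cup U_M)$, and Lemma~\ref{lem:return} gives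
\[
\kappa\le\sum_{i=1}^M\mu(U_i)=Md^{-n}\mu(W)\le Md^{-n}.
\]
So $M\ge\kappa d^{\,n}$. The $U_i$ are disjoint subsets of $V$, and each contains a repelling periodic point fixed by $f^n$ with $f^n$ serving in the definition. Take $c=\kappa$.
\end{proof}

\section{Entropy}\label{sec:entropy}

Given $f(x)$, the point $x$ is one of $d$ equally likely points, so each step of $f$ forgets $\log d$ units of information. We recall the definitions that make this precise. Let $\mathcal B$ be the Borel $\sigma$-algebra of $J$. For a finite Borel partition $\xi$ of $J$ and a $\sigma$-algebra $\mathcal C\subset\mathcal B$, the conditional entropy is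
\[
H_\mu(\xi\mid\mathcal C)=\int\sum_{A\in\xi}\phi\big(E_\mu(1_A\mid\mathcal C)\big)\,d\mu,\qquad \phi(s)=-s\log s,\quad\phi(0)=0 .
\]
It does not increase when $\mathcal C$ is enlarged. The entropy of $f$ with respect to $\xi$ is $h_\mu(f,\xi)=\lim_nH_\mu(\xi\mid\bigvee_{k=1}^nf^{-k}\xi)$, and $h_\mu(f)=\sup_\xi h_\mu(f,\xi)$. The variational principle gives $h_{\rm top}(f|_J)\ge h_\mu(f)$ for the continuous map $f$ of the compact set $J$.

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
Let $\varphi,\chi$ be bounded Borel functions on $J$. Since $f_*(\varphi\cdot\chi\circ f)=\chi\,f_*\varphi$, the identity \eqref{eq:balanced} and the invariance of $\mu$ give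
\[
\int\varphi\,(\chi\circ f)\,d\mu=d^{-1}\int\chi\,f_*\varphi\,d\mu=\int\big((d^{-1}f_*\varphi)\circ f\big)(\chi\circ f)\,d\mu .
\]
Hence $E_\mu(\varphi\mid f^{-1}\mathcal B)=(d^{-1}f_*\varphi)\circ f$.

The set $f(\operatorname{Br}(f))$ is closed because $f$ is proper, and $f_*1_{\operatorname{Br}(f)}\ge1$ on it. By \eqref{eq:balanced} and Lemma~\ref{lem:branch}, $\mu(f(\operatorname{Br}(f)))\le d\,\mu(\operatorname{Br}(f))=0$. By invariance, $f(x)\notin f(\operatorname{Br}(f))$ for almost every $x$. For such $x$ the fiber $\Phi_x=f^{-1}(f(x))\subset J$ consists of exactly $d$ points of index one, and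
\[
E_\mu(1_A\mid f^{-1}\mathcal B)(x)=\#(A\cap\Phi_x)/d .
\]
Let $\xi_i$ be finite Borel partitions of $J$ whose atoms have diameter at most $1/i$. The sum $\sum_{A\in\xi_i}\phi(\#(A\cap\Phi_x)/d)$ is the entropy of a probability vector with at most $d$ non-zero entries, so it is at most $\log d$. It equals $d\,\phi(1/d)=\log d$ as soon as $1/i$ is less than the least distance between two points of $\Phi_x$. By dominated convergence, $H_\mu(\xi_i\mid f^{-1}\mathcal B)\to\log d$. Each partition $\bigvee_{k=1}^nf^{-k}\xi_i$ is $f^{-1}\mathcal B$-measurable, so $h_\mu(f,\xi_i)\ge H_\mu(\xi_i\mid f^{-1}\mathcal B)$. Therefore $h_\mu(f)\ge\log d$, and $h_{\rm top}(f|_J)\ge\log d$.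
\end{proof}

\begin{thebibliography}{9}

\bibitem{Fletcher}
Alastair Fletcher, \emph{Poincar\'e linearizers in higher dimensions}, arXiv:1308.5180 (2013).

\bibitem{HKM}
Heinonen, Kilpel\"ainen and Martio, \emph{Nonlinear Potential Theory of Degenerate Elliptic Equations}.

\bibitem{Miniowitz}
Miniowitz, Proc. AMS (1982).

\bibitem{Reshetnyak}
Reshetnyak, \emph{Space Mappings with Bounded Distortion}.

\bibitem{Rickman}
Rickman, \emph{Quasiregular Mappings}.

\end{thebibliography}
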